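# Koszul vanishing for split canonical ribbons on a curve of gonality $m$

## 1. Theorem 1 and the objects in it

We work over an algebraically closed field $k$ of characteristic zero.

**Theorem 1.** Let $C$ be a smooth projective connected curve of genus $g\ge 1$ and gonality $m$. Let $p_a\ge\max(2g+2m-1,\,6g-4)$, let $L$ be a line bundle on $C$ of degree $-p_a+2g-1$, and let $\widetilde C$ be the split ribbon on $C$ with conormal bundle $L$. Then
$$K_{p,2}(\widetilde C,K_{\widetilde C})=0\qquad\text{for all }p\le 2m-3 .$$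
Hence $\mathrm{RCliff}(\widetilde C)=\mathrm{LCliff}(\widetilde C)=2m-2$, that is, every such split ribbon satisfies Green's conjecture.

The question comes from Anand Deopurkar and Jayan Mukherjee, "Syzygies of canonical ribbons on higher genus curves", arXiv:2412.05500 (2024): does the split ribbon satisfy Green's conjecture for every such $C$, $p_a$, $L$? The theorem says yes. Let us go through the words in it.

**Definition (ribbon).** A ribbon $\widetilde Y$ on a reduced connected scheme $Y$ is a non-reduced scheme with $\widetilde Y_{\mathrm{red}}=Y$ whose ideal sheaf $\mathcal I=\mathcal I_{Y/\widetilde Y}$ satisfies $\mathcal I^2=0$ and is, as an $\mathcal O_Y$-module, locally free of rank one. This line bundle is the conormal bundle of $\widetilde Y$. For a line bundle $L$ on a smooth projective connected curve $C$, the split ribbon with conormal bundle $L$ is $\widetilde C=\operatorname{Spec}_C(\mathcal O_C\oplus L)$ with $L\cdot L=0$.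

On an affine open set with coordinate ring $B$ on which $L$ is trivial, the split ribbon is $\operatorname{Spec}B[\varepsilon]/(\varepsilon^2)$: the curve with a first-order thickening. Let $\phi:\widetilde C\to C$ be the projection. Then $K_{\widetilde C}=\phi^*(K_C\otimes L^{-1})$. Moreover $\chi(\mathcal O_{\widetilde C})=\chi(\mathcal O_C)+\chi(L)=2(1-g)+\deg L=1-p_a$, so $p_a$ is the arithmetic genus of $\widetilde C$.

**Definition (Koszul cohomology).** For a projective scheme $X$ and line bundles $B,A$ on $X$, $K_{p,q}(X,B,A)$ is the cohomology at the middle of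
$$\textstyle\bigwedge^{p+1}H^0(A)\otimes H^0(B\otimes A^{q-1})\to\bigwedge^{p}H^0(A)\otimes H^0(B\otimes A^{q})\to\bigwedge^{p-1}H^0(A)\otimes H^0(B\otimes A^{q+1}),$$
and $K_{p,q}(X,A)=K_{p,q}(X,\mathcal O_X,A)$.

More generally, if $R_1$ is a vector space and $N=\bigoplus N_q$ is a graded $\operatorname{Sym}R_1$-module, $K_{p,q}(N)$ is the cohomology at $\bigwedge^pR_1\otimes N_q$ of the Koszul complex; it equals $\operatorname{Tor}_p^{\operatorname{Sym}R_1}(N,k)_{p+q}$. Two small examples, for $R=\bigoplus_qH^0(A^q)$ with $R_0=k$: the group $K_{0,q}$ is the cokernel of $R_1\otimes R_{q-1}\to R_q$; the group $K_{1,1}$ is $\ker(R_1\otimes R_1\to R_2)$ modulo $\bigwedge^2R_1$, that is, $\ker(S^2R_1\to R_2)$, the quadrics that vanish on the image of $X$.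

**Definition (Clifford indices).** $\mathrm{RCliff}(\widetilde C)$, the resolution Clifford index of the canonical ribbon, is the least $p$ with $K_{p,2}(\widetilde C,K_{\widetilde C})\ne0$. $\mathrm{LCliff}(\widetilde C)$ is the linear series Clifford index. Green's conjecture for $\widetilde C$ is the equality $\mathrm{RCliff}(\widetilde C)=\mathrm{LCliff}(\widetilde C)$.

We do not need the general definition of $\mathrm{LCliff}$. Under the hypotheses of Theorem 1 we take as known that $\mathrm{LCliff}(\widetilde C)=2m-2$ and $\mathrm{RCliff}(\widetilde C)\le\mathrm{LCliff}(\widetilde C)$. So Green's conjecture for $\widetilde C$ is equivalent to $K_{2m-3,2}(\widetilde C,K_{\widetilde C})=0$. The two known facts are used only for the last sentence of Theorem 1; the work is the vanishing of $K_{p,2}$ for $p\le2m-3$. No case of Green's conjecture for the curve $C$ itself is assumed. The last section extends the vanishing to non-split ribbons and to smooth double covers.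

## 2. Genus one by hand

Let $g=1$. Then $m=2$, $K_C$ is trivial, $A:=K_C\otimes L^{-1}$ has degree $a=p_a-1$, and the hypothesis reads $p_a\ge5$, i.e. $a\ge4$. Let $w$ be a generator of $H^0(K_C)$ and $V=H^0(A)$. Since $\phi_*\phi^*A^q=A^q\oplus (A^{q}\otimes L)=A^q\oplus (A^{q-1}\otimes K_C)$, the canonical ring is
$$R=\bigoplus_q\big(H^0(A^q)\oplus w\,H^0(A^{q-1})\big)=R_A\otimes k[w]/(w^2),\qquad R_A=\bigoplus_q H^0(A^q),$$
over $\operatorname{Sym}R_1=\operatorname{Sym}V\otimes k[w]$. Now $\operatorname{Tor}^{k[w]}(k[w]/(w^2),k)$ is one copy of $k$ with $(p,q)=(0,0)$ and one with $(p,q)=(1,1)$ (the relation $w^2$, of internal degree $2$). By Künneth,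
$$K_{p,2}(R)=K_{p,2}(C,A)\oplus K_{p-1,1}(C,A).$$
Green's theorem (recalled in Section 3) gives $K_{p,2}(C,A)=0$ for $a\ge 3+p$, so for $p\le1$. Also $K_{0,1}(C,A)=\operatorname{coker}(V\otimes k\to V)=0$. So $K_{0,2}(R)=K_{1,2}(R)=0$, as Theorem 1 claims. And $K_{2,2}(R)$ contains $K_{1,1}(C,A)$, the quadrics through the elliptic curve, of dimension at least $\binom{a+1}2-2a=\frac{a(a-3)}2>0$. So $\mathrm{RCliff}=2=2m-2$ on the nose.

What made this easy is that $W=H^0(K_C)$ is one-dimensional and $w$ acts as a free variable modulo $w^2$. For larger $g$ the exterior powers of $W$ interact with those of $V$, and that interaction is the subject of the notes.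

## 3. Notation, degrees, and the facts that are used

Put $K=K_C$, $A=K\otimes L^{-1}$, $P=L^{-1}$, so $A=K\otimes P$; put $a=\deg A=p_a-1$, $V=H^0(A)$, $W=H^0(K)$. Gonality is the least degree of a nonconstant map to $\mathbb P^1$, and it is at most $(g+3)/2$. Since $g\ge1$, $m\ge2$. So
$$a\ge\max(2g+2m-2,\,6g-5),\qquad \deg P=a-(2g-2)\ge4g-3\ge 2g-1,\qquad 2m-3\le g,\tag{1}$$
and $m\ge3$ forces $g\ge3$. We do not distinguish a bundle on a factor of a product from its pullback; a subscript ($K_x$, $P_z$) names the factor, or the fibre at that point.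

For a globally generated line bundle $B$ on $C$ put $M_B=\ker(H^0(B)\otimes\mathcal O\to B)$, with fibre $H^0(B(-x))$ at $x$. Since $B$ has rank one, there are exact sequences
$$\textstyle0\to\bigwedge^jM_B\to\bigwedge^jH^0(B)\otimes\mathcal O\to\bigwedge^{j-1}M_B\otimes B\to0.\tag{2}$$
On fibres at $x$ the second map is $\iota_x$, contraction with the evaluation $\mathrm{ev}_x$. Note that $K$ is globally generated for $g\ge1$, and $M_K=0$ for $g=1$.

Write $\Delta\omega=\sum\omega_{(1)}\otimes\omega_{(2)}$ for the comultiplication of exterior powers, dual to the wedge product: $\langle\Delta\omega,f\otimes h\rangle=\langle\omega,f\wedge h\rangle$. For example $\Delta(u\wedge v)=u\otimes v-v\otimes u$ in bidegree $(1,1)$. Since $\iota_x$ is dual to left multiplication by $\mathrm{ev}_x$,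
$$(\iota_x\otimes1)\Delta=\Delta\iota_x,\qquad(1\otimes\iota_x)\Delta=\pm\Delta\iota_x,\qquad(\iota_x\otimes\iota_x)\Delta=0.\tag{3}$$
Indeed these are dual to $\mathrm{ev}_x\wedge f\wedge h$, to $f\wedge\mathrm{ev}_x\wedge h=\pm\,\mathrm{ev}_x\wedge f\wedge h$, and to $\mathrm{ev}_x\wedge f\wedge\mathrm{ev}_x\wedge h=0$.

The cited results are the following.

* Green (*Koszul cohomology and the geometry of projective varieties*, 1984): $K_{p,2}(C,A)=0$ if $\deg A\ge2g+1+p$.
* Mumford (*Varieties defined by quadratic equations*): $H^0(B)\otimes H^0(B')\to H^0(B\otimes B')$ is onto if $\deg B\ge2g+1$ and $\deg B'\ge2g$.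
* Stability, for $g\ge2$: $M_K$ is semistable of rank $g-1$ and slope $-2$ (Paranjape–Ramanan, *On the canonical ring of a curve*). If $\deg B\ge2g$, then $M_B$ is semistable (Ein–Lazarsfeld, *Stability and restrictions of Picard bundles*), of slope $-\deg B/(\deg B-g)\ge-2$.
* In characteristic $0$, tensor products and exterior powers of semistable bundles on $C$ are semistable or zero; slopes add under $\otimes$, and $\bigwedge^i$ multiplies the slope by $i$.

A semistable bundle $\mathcal G$ on $C$ of slope $>2g-2$ has $H^1(\mathcal G)=\operatorname{Hom}(\mathcal G,K)^\vee=0$, and so does every quotient of it, because $H^1$ is right exact on a curve. We refer to this as *the slope test*.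

**Fibre principle (F).** Let $h:X\to T$ be proper and flat and let $G$ be a vector bundle on $X$ with $H^b(X_\tau,G|_{X_\tau})=0$ for all $b\ge1$, $\tau\in T$. By cohomology and base change $R^bh_*G=0$ for $b\ge1$, and $h_*G$ is a vector bundle compatible with base change. By Leray, $H^k(X,G)=H^k(T,h_*G)$, which is $0$ for $k>\dim T$.

**Chase (G).** Let $\cdots\to G_2\to G_1\to G_0\to G\to0$ be a finite exact complex of sheaves. If $H^k(G_k)=0$ for all $k\ge1$, then $H^0(G_0)\to H^0(G)$ is onto. If $H^{1+k}(G_k)=0$ for all $k\ge0$, then $H^1(G)=0$. To see both, cut into short exact sequences $0\to Z_k\to G_k\to Z_{k-1}\to0$ with $Z_{-1}=G$. The obstruction to the first claim lies in $H^1(Z_0)$, and $H^k(Z_{k-1})$ embeds in $H^{k+1}(Z_k)$ when $H^k(G_k)=0$; after finitely many steps $Z_k=0$. The second claim is the same with degrees shifted by one.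

**Independence ($*$).** If $D$ is an effective divisor of degree $d\le m-1$, then $W\to H^0(K|_D)$ is onto. Indeed $h^0(\mathcal O(D))=1$, since otherwise $D$ moves in a pencil and gives a nonconstant map to $\mathbb P^1$ of degree $<m$. Then Riemann–Roch gives $h^0(K(-D))=g-1-d+1=g-d$, so the image of $W$ has dimension $d$.

## 4. From the ribbon to bundles on $C$

Let $R=\bigoplus_{q\ge0}H^0(\widetilde C,K_{\widetilde C}^q)$. As in Section 2, $R_q=H^0(A^q)\oplus H^0(A^{q-1}\otimes K)$ for $q\ge1$; so $R_1=V\oplus W$. For $q=0$ the second summand is $H^0(L)=0$, as $\deg L<0$. Let $N\subset R$ be the ideal with $N_q=H^0(A^{q-1}\otimes K)$ for $q\ge1$ and $N_0=0$, and $R_A=R/N=\bigoplus H^0(A^q)$. As $L\cdot L=0$, the space $W=N_1$ acts by $0$ on $N$ and on $R_A$. All Koszul cohomology below is with respect to $R_1=V\oplus W$.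

For a bundle $B$ on $C$ put
$$\textstyle Z_i(B)=H^0(C,\bigwedge^iM_A\otimes A\otimes B)=\ker\big(\bigwedge^iV\otimes H^0(A\otimes B)\to\bigwedge^{i-1}V\otimes H^0(A^2\otimes B)\big),$$
where the equality is (2) for $A$, tensored with $A\otimes B$. Let $\kappa:\bigwedge^{j+1}W\otimes Z_i(\mathcal O)\to\bigwedge^jW\otimes Z_i(K)$ be the map that contracts one $w\in W$ and multiplies by it.

**Lemma 1.** Let $p\le2m-3$. If for all $i,j\ge0$ with $i+j=p$
$$\textstyle\bigwedge^jW\otimes Z_i(K)=\bigwedge^jW\otimes\operatorname{im}\big(\bigwedge^{i+1}V\otimes W\to Z_i(K)\big)+\operatorname{im}\kappa,\tag{4}$$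
then $K_{p,2}(\widetilde C,K_{\widetilde C})=0$.

*Proof.* Because $W$ acts by zero on $R_A$, we have $K_{p,2}(R_A)=\bigoplus_j\bigwedge^jW\otimes K_{p-j,2}(C,A)$. This is $0$ by Green's theorem, since $a\ge2g+2m-2\ge2g+1+p$. The exact sequence $0\to N\to R\to R_A\to0$ then shows that $K_{p,2}(N)\to K_{p,2}(R)$ is onto. So it is enough that every cycle of the Koszul complex of $N$ at $\bigwedge^pR_1\otimes N_2$ is a boundary in the Koszul complex of $R$.

Because $W$ acts by zero on $N$, these cycles are $\bigoplus_{i+j=p}\bigwedge^jW\otimes Z_i(K)$. Two kinds of them are boundaries. First, take an element of $\bigwedge^jW\otimes\bigwedge^{i+1}V\otimes N_1$. Its differential has no part in which a $W$-factor is contracted, as $W\cdot N=0$; so, up to sign, it is its image in $\bigwedge^jW\otimes Z_i(K)$. Second, take an element of $\bigwedge^{j+1}W\otimes Z_i(\mathcal O)\subset\bigwedge^{p+1}R_1\otimes R_1$. The part of the differential that contracts a $V$-factor is zero by definition of $Z_i(\mathcal O)$, and the part that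 contracts a $W$-factor is $\pm\kappa$. So (4) says exactly that these two kinds span all cycles. $\blacksquare$

Next we turn (4) into statements about bundles. Put $F_j=\bigwedge^{j-1}M_K\otimes K^2$ for $j\ge1$ and $F_0=0$. Consider three statements.

* **(I)** $H^1(C,\bigwedge^{j+1}M_K\otimes\bigwedge^iM_A\otimes A)=0$.
* **(II)** The map $\bigwedge^jW\otimes W\otimes\bigwedge^{i+1}V\to Z_i(F_j)$, given at $x$ by $\eta\otimes h\otimes\nu\mapsto\iota_x\eta\cdot h(x)\cdot\iota_x\nu$, is onto.
* **(III)** The map $W\otimes\bigwedge^{i+1}V\to Z_i(K)$, $h\otimes\nu\mapsto h(x)\,\iota_x\nu$, is onto.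

**Lemma 2.** Condition (4) for $(i,j)$ follows from (III) for $i$, and it also follows from (I) and (II) together. For $j=0$, (II) is vacuous.

*Proof.* The first claim is clear. For the second, splice the sequences (2) for $K$: in $\bigwedge^{j+1}W\otimes\mathcal O\to\bigwedge^jW\otimes K\to\bigwedge^{j-1}W\otimes K^2$ the first map has kernel $\bigwedge^{j+1}M_K$ and image $\bigwedge^jM_K\otimes K$, which is the kernel of the second map, and the second map has image $F_j$. Tensor with $\bigwedge^iM_A\otimes A$ and take sections. By (I), $\operatorname{im}\kappa=H^0(\bigwedge^jM_K\otimes K\otimes\bigwedge^iM_A\otimes A)$, which is the kernel of $\bigwedge^jW\otimes Z_i(K)\to Z_i(F_j)$. The map in (II) is the composite of $\bigwedge^jW\otimes(W\otimes\bigwedge^{i+1}V\to Z_i(K))$ with this last map. So, given $\zeta\in\bigwedge^jW\otimes Z_i(K)$, (II) yields an element of $\bigwedge^jW\otimes\operatorname{im}(\bigwedge^{i+1}V\otimes W)$ with the same image in $Z_i(F_j)$. The difference lies in $\operatorname{im}\kappa$. $\blacksquare$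

**Lemma 3.** (I) holds whenever $i\ge m-1$ and $i+j\le2m-3$.

*Proof.* If $g=1$, then $M_K=0$. If $g\ge3$, the bundle in (I) is semistable or zero, and $i+j+1\le2m-2\le g+1$. So its slope is at least $a-2(j+1)-2i\ge6g-5-2(g+1)=4g-7>2g-2$. If $g=2$, then $m=2$, so $i=1$, $j=0$, and $a\ge7$; the slope is $a-2-\frac a{a-2}\ge7-2-\frac75>2$. Apply the slope test. $\blacksquare$

The plan is therefore: prove (III) for $i\le m-2$, and prove (II) for $i\ge m-1$, $j\ge1$.

## 5. What slopes alone give, and the failure of (III) at $i=m-1$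

**The case $m=2$.** Here $p\le1$ and the pairs are $(i,j)=(0,0),(0,1),(1,0)$. For this we need only $a\ge2g+2$, i.e. $p_a\ge2g+3$. First, $\deg L<0$, and Green's theorem gives $K_{p,2}(C,A)=0$ for $p\le1$, so Lemmas 1 and 2 apply. For $i=0$, (III) says that $W\otimes V\to H^0(K\otimes A)$ is onto; this follows from $H^1(M_K\otimes A)=0$. For $(1,0)$ we need only (I), which is $H^1(M_K\otimes M_A\otimes A)=0$. If $g=1$, then $M_K=0$. If $g\ge2$, the slopes are $a-2>2g-2$ and $a-2-\frac a{a-g}>a-4\ge2g-2$, since $a>2g$. So for $m=2$ and $p_a\ge2g+3$ we have $K_{p,2}(\widetilde C,K_{\widetilde C})=0$ for $p\le1$.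

**The uniform attempt.** For general $m$ a sensible first attempt is to prove (III) for all $i\le2m-3$; then $\kappa$ would not be needed at all. It stops working exactly at $i=m-1$.

**Proposition 1.** Under the hypotheses of Theorem 1, if $g\ge2$ and $i=m-1$, then (III) is false.

*Proof.* A pencil of degree $m$ on $C$ has no base points, by the definition of gonality, and in characteristic $0$ its general member $D$ is reduced. Since $h^0(\mathcal O(D))\ge2$, Riemann–Roch gives $h^0(K(-D))\ge g-m+1$, so the image of $W$ in $\bigoplus_{x\in D}K_x$ has dimension at most $m-1$. So there are $\lambda_x\in K_x^\vee$, not all zero, with $\sum_{x\in D}\lambda_x(h(x))=0$ for all $h\in W$.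

For $\zeta\in Z_{m-1}(K)$, the value $\zeta(x)$ lies in $K_x\otimes A_x\otimes\bigwedge^{m-1}H^0(A(-x))$. Evaluate its last factor at the $m-1$ points of $D-x$, and use the wedge $A_x\otimes\det(A|_{D-x})\cong\det(A|_D)$; this gives an element $\zeta_x\in K_x\otimes\det(A|_D)$. Put $\Theta(\zeta)=\sum_{x\in D}\lambda_x(\zeta_x)\in\det(A|_D)$. For $\zeta$ the image of $h\otimes\nu$ we have $\zeta_x=h(x)\,\nu(D)$, where $\nu(D)$ is the image of $\nu$ in $\bigwedge^mH^0(A|_D)$, because contracting with $\mathrm{ev}_x$ and then evaluating at $D-x$ is dual to $\mathrm{ev}_x\wedge(\cdots)$. Hence $\Theta(\zeta)=\big(\sum\lambda_x(h(x))\big)\nu(D)=0$: $\Theta$ vanishes on the image of (III).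

But $\Theta\ne0$ on $Z_{m-1}(K)$. Let $\mathcal G=K\otimes A\otimes\bigwedge^{m-1}M_A$. The bundle $\mathcal G(-D)$ is semistable of slope at least $2g-2+a-m-2(m-1)=2g-2+(a-3m+2)$. Since $3m-2\le\frac{3g+5}2<6g-5\le a$ for $g\ge2$, the slope test gives $H^1(\mathcal G(-D))=0$, so $H^0(\mathcal G)\to\bigoplus_{x\in D}\mathcal G|_x$ is onto. Further $H^0(A(-x))\to H^0(A|_{D-x})$ is onto, as $H^1(A(-D))=0$ because $a-m\ge2g+m-2>2g-2$. So we can choose $x_0\in D$ with $\lambda_{x_0}\ne0$ and $\zeta$ that vanishes at the other points of $D$ and has $\lambda_{x_0}(\zeta_{x_0})\ne0$. $\blacksquare$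

So at $i=m-1$ the boundaries of the first kind do not suffice, and $\kappa$ must be used. The proof also shows why: it is the moment at which $W\to H^0(K|_D)$ stops being onto for some $D$ of degree $i+1$. Below that point, surjectivity at all $D$ can be exploited on symmetric products.

## 6. Line bundles on symmetric products

Let $C_n$ be the $n$-th symmetric product, $D_n\subset C_n\times C$ the universal divisor, $S$ a smooth connected variety, and $\mathcal B$ a line bundle on $S\times C$. Let $\pi:S\times C^n\to S\times C_n$ be the quotient by $\mathfrak S_n$, $p_r(s,z)=(s,z_r)$, and $\mathcal B^{\boxtimes n}=\bigotimes_rp_r^*\mathcal B$. On $S\times C_n$ we define: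

* $E_{\mathcal B}$, the rank $n$ bundle with fibre $H^0(\mathcal B_s|_D)$, i.e. the pushforward of $\mathcal B|_{S\times D_n}$;
* $N_{\mathcal B}=\det E_{\mathcal B}$;
* $S_{\mathcal B}$, the norm of $\mathcal B|_{S\times D_n}$ along the finite flat map $f:S\times D_n\to S\times C_n$.

Recall the norm: locally on the base $\mathcal B$ is trivial along the fibres of $f$, with transition units $u$; the norm has transition functions $\mathrm{Nm}(u)$, the determinant of multiplication by $u$ on $f_*\mathcal O$. Over a reduced $D$ the fibres are $N_{\mathcal B}|_D=\det\bigoplus_{z\in D}\mathcal B_z$ and $S_{\mathcal B}|_D=\bigotimes_{z\in D}\mathcal B_z$. They differ only by the sign with which permutations of $D$ act.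

*Example.* For $S$ a point, $n=2$ and $H^1(\mathcal B)=0$, we shall see that $H^0(S_{\mathcal B})=S^2H^0(\mathcal B)$ and $H^0(N_{\mathcal B})=\bigwedge^2H^0(\mathcal B)$; here $s_1\wedge s_2$ is the section $s_1(z_1)s_2(z_2)-s_2(z_1)s_1(z_2)$, which vanishes on the diagonal.

**(S1)** *$\pi^*E_{\mathcal B}$ is filtered with quotients $p_r^*\mathcal B(-\sum_{l<r}\Delta_{lr})$, $1\le r\le n$.* The universal divisor pulls back to $\Gamma_1+\dots+\Gamma_n$ with $\Gamma_r=\{z=z_r\}$. Filter by the sections that vanish on $\Gamma_1+\dots+\Gamma_{r-1}$; the $r$-th quotient is $\mathcal B(-\Gamma_1-\dots-\Gamma_{r-1})|_{\Gamma_r}$.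

**(S2)** *$N_{\mathcal B\otimes\mathcal B'}=N_{\mathcal B}\otimes S_{\mathcal B'}$. Equivariantly $\pi^*S_{\mathcal B}=\mathcal B^{\boxtimes n}$. The pullback of $S_{\mathcal B}$ under addition $S\times C_c\times C_{n-c}\to S\times C_n$ is $S_{\mathcal B}\boxtimes S_{\mathcal B}$.* Trivialize $\mathcal B'$ along the fibres of $f$, locally on the base; there $f_*(\mathcal B\otimes\mathcal B')\cong f_*\mathcal B$. A transition unit $u$ of $\mathcal B'$ acts on $\det f_*\mathcal B$ by the determinant of multiplication by $u$ on $f_*\mathcal B$, which is locally isomorphic to $f_*\mathcal O$ as an $f_*\mathcal O$-module; so the determinant is $\mathrm{Nm}(u)$. This gives the first claim. For a sum $D'+D''$ of relative divisors, $0\to\mathcal O_{D''}(-D')\to\mathcal O_{D'+D''}\to\mathcal O_{D'}\to0$ shows that the norm is multiplicative. Applied to $\Gamma_1+\dots+\Gamma_n$ and to the sum of two universal divisors, this gives the other two claims. Over reduced $D$ the first isomorphism is the obvious one, $\det H^0(\mathcal B\otimes\mathcal B'|_D)=\det H^0(\mathcal B|_D)\otimes\bigotimes_{z\in D}\mathcal B'_z$.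

**(S3)** *$S_{\mathcal B}=(\pi_*\mathcal B^{\boxtimes n})^{\mathfrak S_n}$ and $N_{\mathcal B}=(\pi_*\mathcal B^{\boxtimes n})^{\mathrm{sgn}}$. So for every vector bundle $\mathcal H$ on $S\times C_n$ the groups $H^k(\mathcal H\otimes S_{\mathcal B})$ and $H^k(\mathcal H\otimes N_{\mathcal B})$ are direct summands of $H^k(S\times C^n,\pi^*\mathcal H\otimes\mathcal B^{\boxtimes n})$.* The first equality follows from (S2) and $(\pi_*\mathcal O)^{\mathfrak S_n}=\mathcal O$. For the second, restriction to the $\Gamma_r$ gives a map $\pi^*E_{\mathcal B}\to\bigoplus_rp_r^*\mathcal B$. A section that vanishes on $\Gamma_1,\dots,\Gamma_{r-1}$ has zero components there, so the map is triangular for the filtration (S1), with diagonal entries the inclusions $p_r^*\mathcal B(-\sum_{l<r}\Delta_{lr})\subset p_r^*\mathcal B$. Its determinant identifies $\pi^*N_{\mathcal B}$ with $\mathcal B^{\boxtimes n}(-\sum_{l<r}\Delta_{lr})\subset\mathcal B^{\boxtimes n}$, where $\mathfrak S_n$ acts on $\mathcal B^{\boxtimes n}=\det\bigoplus_rp_r^*\mathcal B$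 by permutation times the sign. Take invariants: $N_{\mathcal B}$ is the sheaf of the anti-invariant sections of $\mathcal B^{\boxtimes n}$ that vanish on all diagonals. But every anti-invariant section does so: the transposition $(l\,r)$ acts trivially on $\mathcal B^{\boxtimes n}|_{\Delta_{lr}}$, so the restriction of the section to $\Delta_{lr}$ equals its own negative. The last claim follows from the projection formula, as $\pi$ is finite and the isotypic parts are direct summands in characteristic $0$.

**(S4)** *Suppose $H^1(C,\mathcal B_s)=0$ for all $s$, and let $\mathcal F$ be the pushforward of $\mathcal B$ to $S$. Then $S_{\mathcal B}$ and $N_{\mathcal B}$ have no higher direct images on $S$, and their direct images are $S^n\mathcal F$ and $\bigwedge^n\mathcal F$. Here $p^n$ corresponds to $\prod_rp(z_r)$, and the second identification is induced by the evaluation $\bigwedge^n\mathcal F\to\bigwedge^nE_{\mathcal B}=N_{\mathcal B}$.* By relative Künneth, $\mathcal B^{\boxtimes n}$ has direct image $\mathcal F^{\otimes n}$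 and no higher ones. Take invariant and sign parts. The evaluation sends $s_1\wedge\dots\wedge s_n$ to $\sum_\sigma\operatorname{sgn}(\sigma)\bigotimes_bs_{\sigma(b)}(z_b)$, which is $n!$ times the antisymmetrization, so it is an isomorphism onto the sign part.

The main case is $S=C\ni x$ and $\mathcal B=A(-x):=A_z(-\Delta_{xz})$. Then $\mathcal F=M_A$, and $H^1$ vanishes because $a-1\ge2g-1$.

**Lemma 4 (Res).** Let $0\to\mathcal M\to M\to E\to0$ be an exact sequence of vector bundles, $t=\operatorname{rk}E$, $l\ge0$. There is a finite exact complex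
$$\textstyle\cdots\to\bigwedge^{t+l+k}M\otimes S^kE^\vee\to\cdots\to\bigwedge^{t+l+1}M\otimes E^\vee\to\bigwedge^{t+l}M\to\bigwedge^l\mathcal M\otimes\det E\to0,\tag{5}$$
whose augmentation is $\bigwedge^{t+l}M\xrightarrow{\Delta}\bigwedge^lM\otimes\bigwedge^tM\to\bigwedge^lM\otimes\det E$, with image $\bigwedge^l\mathcal M\otimes\det E$.

*Proof.* The differential takes out one factor $\theta\in E^\vee\subset M^\vee$ of $S^kE^\vee$ and contracts with it. The complex is globally defined; check exactness in a local splitting $M=\mathcal M\oplus E$. For fixed $b$ the summand $\bigwedge^b\mathcal M\otimes\bigwedge^{t+l+k-b}E\otimes S^kE^\vee$ is preserved. Writing $\bigwedge^{t-u}E=\bigwedge^uE^\vee\otimes\det E$ with $u=b-l-k$, we get $\bigwedge^b\mathcal M\otimes\det E$ tensored with the strand $\bigwedge^{b-l-k}E^\vee\otimes S^kE^\vee$ of the Koszul complex, of total degree $b-l$. In characteristic $0$ this strand is exact unless $b=l$, where it is the single term with $k=0$. So the homology is $\bigwedge^l\mathcal M\otimes\bigwedge^tE$,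 in the place $k=0$. For a local basis $e_1,\dots,e_t$ of $E$, the stated augmentation kills the monomials not divisible by $e_1\wedge\dots\wedge e_t$ and sends $\mu\wedge e_1\wedge\dots\wedge e_t$ to $\mu\otimes e_1\wedge\dots\wedge e_t$; so it is the projection onto that homology. $\blacksquare$

For $t=1$ and $l=0$ this is the familiar complex $\cdots\to\bigwedge^2M\otimes E^{-1}\to M\to E\to0$.

## 7. Surjectivity of $W\otimes\bigwedge^{i+1}V\to Z_i(K)$ for $i\le m-2$

**Proposition 2.** (III) holds for $0\le i\le m-2$.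

The argument in this section is Rathmann's. Put $n=i+1$, so $1\le n\le m-1$.

**Step 1: put (III) on $C_n$.** Let $\rho:C\times C_{n-1}\cong D_n\to C_n$, $(x,D')\mapsto x+D'$. Then $E_K=\rho_*(K_x)$. The sequence $0\to H^0(A(-x)|_{D'})\to H^0(A|_{x+D'})\to A_x\to0$ gives $\rho^*N_A=A_x\otimes N_{A(-x)}$. By the projection formula and (S4),
$$\textstyle H^0(C_n,E_K\otimes N_A)=H^0(C\times C_{n-1},K_x\otimes A_x\otimes N_{A(-x)})=H^0(C,K\otimes A\otimes\bigwedge^{n-1}M_A)=Z_{n-1}(K).$$
Also $\bigwedge^nV=H^0(C_n,N_A)$ by (S4). At $x+D'$ the element $\nu\in\bigwedge^nV$ goes to $A_x\otimes\det H^0(A(-x)|_{D'})$ by contraction with $\mathrm{ev}_x$ and evaluation at $D'$. So the map $W\otimes H^0(N_A)\to H^0(E_K\otimes N_A)$ induced by $W\otimes\mathcal O\to E_K$ is $h\otimes\nu\mapsto h(x)\iota_x\nu$, the map of (III).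

**Step 2: reduce to cohomology on $C^n$.** By ($*$), $0\to M_n\to W\otimes\mathcal O\to E_K\to0$ is exact on $C_n$, where $M_n$ is the kernel. So it is enough that $H^1(C_n,M_n\otimes N_A)=0$. By (S2), $N_A=\det E_K\otimes S_P$. Lemma 4 with $M=W\otimes\mathcal O$, $t=n$, $l=1$ resolves $M_n\otimes\det E_K$ by $\bigwedge^{n+1+k}W\otimes S^kE_K^\vee$. By (G) and (S3) it suffices that
$$H^{1+k}\big(C^n,S^k(\pi^*E_K^\vee)\otimes P^{\boxtimes n}\big)=0\qquad(k\ge0).$$

**Step 3: prove that vanishing.** By (S1), $S^k(\pi^*E_K^\vee)$ is filtered with quotients $\bigotimes_rK_{z_r}^{-k_r}(k_r\sum_{l<r}\Delta_{lr})$, $\sum k_r=k$. Fix one and let $Q=\{r:k_r>0\}$, so $|Q|\le k$. Project to $C^Q$. The diagonal $\Delta_{lr}$, $l<r$, has coefficient $k_r$, so no diagonal between two coordinates outside $Q$ occurs. On a fibre of the projection each coordinate outside $Q$ therefore carries $P(\text{effective})$, of degree $\ge2g-1$ by (1), so its $H^1$ is $0$. By Künneth the fibres have no cohomology in degrees $\ge1$, and (F) gives $H^{1+k}=0$,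 as $\dim C^Q\le k$. $\blacksquare$

With Lemmas 2 and 3 this settles every pair with $i\le m-2$ or $j=0$. **From now on $i\ge m-1$, $j\ge1$ and $i+j\le2m-3$.** So $1\le j\le m-2$, hence $m\ge3$ and $g\ge3$, and (I) is known by Lemma 3. What is left is (II).

## 8. The pair $(2,1)$ on a trigonal curve, and a cancellation

The smallest open case is $m=3$, where the only pair left is $(i,j)=(2,1)$. Statement (II) asks that
$$\textstyle W\otimes W\otimes\bigwedge^3V\to H^0(C,K^2\otimes A\otimes\bigwedge^2M_A),\qquad \eta\otimes h\otimes\nu\mapsto\eta(x)h(x)\iota_x\nu,$$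
be onto. How can we make elements of the left side whose image we control? We have multiplication by $p\in H^0(P)$, which takes $W$ to $V$ and $M_K$ to $M_A$. Let $\alpha\in V$, and let $\beta\in H^0(K\otimes M_A)\subset W\otimes V$, written $\beta=\sum\beta_W\otimes\beta_V$; so $\sum\beta_W(x)\,\beta_V(x)=0$. Take $u,v\in W$ and try $u\otimes\beta_W\otimes(\alpha\wedge pv\wedge\beta_V)$, summed. Its image at $x$ is
$$u(x)\alpha(x)\;pv\wedge\beta(x)\;-\;u(x)p(x)v(x)\;\alpha\wedge\beta(x)\;+\;0 ,$$
where $\beta(x)=\sum\beta_W(x)\beta_V\in K_x\otimes H^0(A(-x))$. The middle term is an error, and nothing makes it vanish for given $u,v$. But it is symmetric in $u$ and $v$. So the antisymmetrized element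
$$\sum\big(u\otimes\beta_W\otimes(\alpha\wedge pv\wedge\beta_V)-v\otimes\beta_W\otimes(\alpha\wedge pu\wedge\beta_V)\big)\ \longmapsto\ \alpha(x)\;p\,\big(u(x)v-v(x)u\big)\wedge\beta(x)$$
has a clean image. Here $u(x)v-v(x)u=\iota_x(u\wedge v)$ lies in $K_x\otimes H^0(K(-x))$, and the element used is built from $\Delta(u\wedge v)$. The cancellation is the rule $(\iota_x\otimes\iota_x)\Delta=0$ of (3).

So (II) will follow once we know that sections of $F_j\otimes A\otimes\bigwedge^iM_A$ are spanned by such clean images. In general the clean images are built from coproducts $\sum\omega_{(1)}\otimes p^e\omega_{(2)}$ with $\omega_{(1)}\in\bigwedge^{j-1}M_K$ and $\omega_{(2)}\in\bigwedge^eM_K$, and the question is whether coproducts produce enough sections. Sections 9 and 10 show that they do. Section 11 carries out the lift.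

## 9. A vanishing lemma on $C\times C_c\times C_{t-c}$

Let $0\le c\le t\le m-2$ and $Y=C\times C_c\times C_{t-c}\ni(x,J,T')$. On $Y$ let $E'$ be the rank $t$ bundle with fibre $H^0(K(-x)|_{J+T'})$, let $N^J_A$ be the line bundle $\det H^0(A(-x)|_J)$, i.e. $N_{A(-x)}$ on $C\times C_c$, and let $S_P(T')$ be $S_P$ on $C_{t-c}$.

**Lemma 5.** Let $\mathcal R$ be a semistable bundle on $C$ (the factor of $x$) with $\mu(\mathcal R)-2c>2g-2$. Then
$$H^k\big(Y,\ \mathcal R\otimes S^kE'^\vee\otimes N^J_A\otimes S_P(T')\big)=0\qquad\text{for all }k\ge1 .$$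

**Step 1: pass to ordinary products.** Apply (S3) to $T'$ (with $S=C\times C_c$, $\mathcal B=P$) and then to $J$ (with $S=C\times C^{t-c}$, $\mathcal B=A(-x)$). It suffices to work on $X=C_x\times C^t$, with coordinates $z_1,\dots,z_{t-c}$ ("type $T'$") followed by $z_{t-c+1},\dots,z_t$ ("type $J$"). We write $l<z$ for the order of these coordinates. The sheaf becomes $\mathcal R\otimes S^kE'^\vee\otimes\bigotimes_{J}A_z(-\Delta_{xz})\otimes\bigotimes_{T'}P_z$. By (S1), $E'$ is filtered with quotients $K_z(-\Delta_{xz}-\sum_{l<z}\Delta_{lz})$. Put $\epsilon_z=1$ for type $J$ and $\epsilon_z=0$ for type $T'$. It suffices to show $H^k=0$ for each piece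
$$\mathcal R\otimes\bigotimes_zL_z\otimes\mathcal O\Big(\sum_z(k_z-\epsilon_z)\Delta_{xz}+\sum_{l<z}k_z\Delta_{lz}\Big),\qquad\sum k_z=k,\tag{6}$$
where $L_z=A\otimes K^{-k_z}$ (type $J$) or $P\otimes K^{-k_z}$ (type $T'$), on the factor $C_z$. Let $Q=\{z:k_z>0\}$ with complement $\Phi$; so $1\le|Q|\le k$, and no diagonal between two coordinates of $\Phi$ occurs. Recall $\deg P\ge2g-1$ and $\deg A-1\ge2g-1$; these are the "degree reasons" below.

**Step 2: the case $|Q|\le k-1$.** Project to $C^Q$. By (F) it suffices that the fibres $C_x\times C^\Phi$ have no cohomology in degrees $\ge1$. With the $Q$-coordinates fixed, $f\in\Phi$ carries $P(E_f)$ or $A(E_f)(-\Delta_{xf})$ with $E_f=\sum_{z\in Q,\,z>f}k_z[z]\ge0$ fixed. And $C_x$ carries $\mathcal R(\text{effective})$, since $k_z-\epsilon_z\ge0$ for $z\in Q$. Push forward to $C_x$. There are no higher direct images, for degree reasons, and the direct image is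
$$\mathcal R(\text{effective})\otimes\bigotimes_{f\in\Phi,\ \text{type }T'}H^0(P(E_f))\otimes\bigotimes_{f\in\Phi,\ \text{type }J}M_{A(E_f)}.$$
At most $c$ indices have type $J$, and each $M_{A(E_f)}$ is semistable of slope $\ge-2$. So this bundle is semistable of slope $\ge\mu(\mathcal R)-2c>2g-2$, and its $H^1$ is $0$ by the slope test.

**Step 3: the case $|Q|=k$, first reduction.** Now all $k_z=1$ for $z\in Q$, and projecting to $C^Q$ would not suffice: its dimension is $k$. So we keep one coordinate in the fibre. Choose $z_*\in Q$, of type $T'$ if possible, and project to $C^{Q\setminus z_*}$, of dimension $k-1$. By (F) it suffices that the fibres $C_x\times C_{z_*}\times C^\Phi$ have no cohomology in degrees $\ge1$. Write $z=z_*$ and fix the coordinates in $Q\setminus z_*$. Push forward the coordinates $f\in\Phi$ to $C_x\times C_z$; there are no higher direct images, for degree reasons. By relative Künneth the result is a tensor product of bundles $\mathcal V_f$, further tensored with the bundles already present on $C_x\times C_z$.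 With $E_f\ge0$ fixed, we have:

* for $f>z_*$: $\mathcal V_f=H^0(P(E_f))\otimes\mathcal O$ (type $T'$), or $\mathcal V_f=M_{A(E_f)}$ on $C_x$ (type $J$), as $\Delta_{zf}$ has coefficient $k_f=0$;
* for $f<z_*$ of type $T'$: $\mathcal V_f$ is the pushforward of $P(E_f)(\Delta_{fz})$, and $0\to H^0(P(E_f))\otimes\mathcal O\to\mathcal V_f\to(P(E_f)\otimes K^{-1})_z\to0$;
* for $f<z_*$ of type $J$: $\mathcal V_f$ is the pushforward of $A(E_f)(-\Delta_{xf}+\Delta_{fz})$, and $0\to M_{A(E_f)}\to\mathcal V_f\to(A(E_f)\otimes K^{-1})_z(-\Delta_{xz})\to0$, with $M_{A(E_f)}$ on $C_x$.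

The two sequences come from restricting to $\Delta_{fz}\cong C$, where $\mathcal O(\Delta_{fz})$ becomes $K^{-1}$ and $\Delta_{xf}$ becomes $\Delta_{xz}$.

Choose the sub or the quotient for each $f<z_*$. We must show $H^{\ge1}\big(C_x\times C_z,\ \mathcal R''\boxtimes\mathcal L\,(\delta\Delta_{xz})\big)=0$ for the resulting pieces, where

* $\delta=(1-\epsilon_{z_*})-y$, with $y$ the number of type-$J$ indices $f$ for which the quotient is chosen;
* $\mathcal R''$ is $\mathcal R(\text{effective})$ tensored with at most $c-y$ bundles $M_{A(E_f)}$ and with vector spaces, hence semistable with $\mu(\mathcal R'')-2y\ge\mu(\mathcal R)-2c>2g-2$;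
* $\mathcal L$ is the tensor product of $L_{z_*}(\text{effective})$ and the chosen $P(E_f)\otimes K^{-1}$ and $A(E_f)\otimes K^{-1}$.

By (1), $\deg(P\otimes K^{-1})=a-2(2g-2)\ge2g-1$ and $\deg(A\otimes K^{-1})\ge4g-3\ge2g+2$, the last as $g\ge3$.

**Step 4: $z_*$ of type $T'$.** The type-$T'$ coordinates come first, so every $f<z_*$ has type $T'$. Hence $y=0$, $\delta=1$, $\deg\mathcal L\ge2g-1$. Use
$$0\to\mathcal R''\boxtimes\mathcal L\to\mathcal R''\boxtimes\mathcal L(\Delta)\to\mathcal R''\otimes\mathcal L\otimes K^{-1}\to0,$$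
with the last bundle on $\Delta\cong C$. The first term has no higher cohomology by Künneth. The last has slope $\mu(\mathcal R'')+\deg\mathcal L-(2g-2)>2g-2$. So the middle term has none either.

**Step 5: $z_*$ of type $J$.** Then $\delta=-y$ and $L_{z_*}=A\otimes K^{-1}$. If $y=0$, use Künneth, as $\deg\mathcal L\ge2g-1$. If $y\ge1$, then $\mathcal L$ has $y+1$ factors of degree $\ge4g-3\ge 2g+2$, and all other factors have positive degree. So we can write $\mathcal L=\mathcal L_1\otimes\dots\otimes\mathcal L_y$ with all $\deg\mathcal L_r\ge2g+2$. Push $\mathcal L(-y\Delta_{xz})$ forward to $C_x$. Since $\deg\mathcal L-y\ge2g-1$, $R^1=0$ and $R^0$ is a bundle with fibre $H^0(\mathcal L(-yx))$. By Mumford's theorem, applied $y-1$ times to bundles $\mathcal L_r(-x)$ of degree $\ge2g+1$, the map $\bigotimes_rH^0(\mathcal L_r(-x))\to H^0(\mathcal L(-yx))$ is onto. So $R^0$ is a quotient of $\bigotimes_rM_{\mathcal L_r}$, and $\mathcal R''\otimes R^0$ is a quotient of a semistable bundle of slope $\ge\mu(\mathcal R'')-2y>2g-2$.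 Its $H^1$ is $0$ by the slope test. $\blacksquare$

## 10. Filtering $\bigwedge^{j-1}M_K$ by points of $C_{m-2}$

The target of (II) is $Z_i(F_j)=H^0(K^2\otimes A\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^iM_A)$. To write $\bigwedge^iM_A$ with $i$ points $T$ would require $M_K\to H^0(K(-x)|_T)$ to be onto for all $x+T$ of degree $i+1\ge m$, where ($*$) is not available. So we use only as many points as ($*$) allows. Put $t=m-2$ and $s=i-t$, so $1\le s\le m-1-j$, and keep $\bigwedge^sM_A$ as a coefficient bundle. For $0\le c\le j-1$ put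
$$l=j-1-c,\quad e=t-c\ge1,\quad q=c+s\le m-2;\qquad e+q=i,\quad t+l=j-1+e.\tag{7}$$
(Here $e\ge m-2-(j-1)\ge1$ and $q\le(j-1)+(m-1-j)=m-2$.)

For $p\in H^0(P)$, multiplication $M_K\to M_A$ induces $p^e:\bigwedge^eM_K\to\bigwedge^eM_A$; since $S^eH^0(P)$ is spanned by powers, polarization gives $\bigwedge^eM_K\otimes S^eH^0(P)\to\bigwedge^eM_A$. Define on $C$
$$\textstyle\Lambda_c:\bigwedge^{j-1+e}M_K\otimes\bigwedge^cM_A\otimes S^eH^0(P)\to\bigwedge^{j-1}M_K\otimes\bigwedge^tM_A,\quad\omega\otimes b\otimes p^e\mapsto\sum\omega_{(1)}\otimes(p^e\omega_{(2)})\wedge b,\tag{8}$$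
where $\omega_{(1)}\in\bigwedge^{j-1}$ and $\omega_{(2)}\in\bigwedge^e$.

If we did not insist on coproducts, there would be an easier statement. With $\mathcal R_0$ as below, Lemma 4 with $l=0$ and Lemma 5 with $c=0$, $\mathcal R=\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^{t+k}M_K$ show that $H^0(\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^tM_K)\otimes S^tH^0(P)\to H^0(\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^tM_A)$ is onto: when nonzero, the slope is at least $4g-4+a-2s-2(j-1)-2(g-1)=2g+a-2(s+j)>2g-2$, as $s+j\le m-1$; the identifications are as in Section 11, Step 2. But its elements are $\omega_1\otimes p^t\omega_2$ with no relation between $\omega_1$ and $\omega_2$, and the cancellation of Section 8 is not available for them. Proposition 3 is the version that keeps it.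

**Proposition 3.** Let $\mathcal R_0=K^2\otimes A\otimes\bigwedge^sM_A$. Then
$$\textstyle H^0\big(C,\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^tM_A\big)=\sum_{c=0}^{j-1}\operatorname{im}H^0(\mathcal R_0\otimes\Lambda_c).\tag{9}$$

**Step 1: the space, the filtration and symbols.** Let $X_0=C\times C_t\ni(x,T)$, let $E'$ have fibre $H^0(K(-x)|_T)$, and let $N'=N_{A(-x)}$, with fibre $\det H^0(A(-x)|_T)$. By ($*$) for $x+T$, of degree $m-1$, $W\to H^0(K|_{x+T})$ is onto; passing to the parts that vanish at $x$ we get an exact sequence $0\to\mathcal M\to M_K\to E'\to0$ on $X_0$, where $\mathcal M$ has fibre $H^0(K(-x-T))$. By (S4), $N'$ pushes forward to $\bigwedge^tM_A$ on $C$, so the left side of (9) is $H^0(X_0,\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes N')$.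

Filter $\bigwedge^{j-1}M_K$ on $X_0$ by $\mathrm{Fil}_c=\operatorname{im}(\bigwedge^{j-1-c}\mathcal M\otimes\bigwedge^cM_K)$. Then $\mathrm{Fil}_{j-1}$ is everything, $\mathrm{Fil}_{-1}=0$, and $\mathrm{Fil}_c/\mathrm{Fil}_{c-1}=\bigwedge^l\mathcal M\otimes\bigwedge^cE'$ via $\mu\wedge\varepsilon\mapsto\mu\otimes\bar\varepsilon$. Let $\tau:Y\to X_0$, $(x,J,T')\mapsto(x,J+T')$, with $Y=C\times C_c\times C_{t-c}$ as in Section 9; $\tau$ is finite and flat. Let $E'_J$ have fibre $H^0(K(-x)|_J)$. Restriction to $J$ gives a map $\bigwedge^cE'\to\tau_*(\det E'_J)$. Over reduced $T$ it is an isomorphism, because $\bigwedge^c$ of $\bigoplus_{z\in T}K(-x)|_z$ is the sum over $J\subset T$, $|J|=c$, of $\det(K(-x)|_J)$. Since $\bigwedge^cE'$ is locally free and $X_0$ integral, it is injective everywhere. So a section of $\mathcal R_0\otimes\mathrm{Fil}_c\otimes N'$ has a *symbol* in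
$$\textstyle H^0\big(Y,\mathcal R_0\otimes\bigwedge^l\mathcal M\otimes\det E'_J\otimes\tau^*N'\big)=H^0\big(Y,\mathcal R_0\otimes\bigwedge^l\mathcal M\otimes\det E'\otimes N^J_A\otimes S_P(T')\big),\tag{10}$$
and it lies in $\mathrm{Fil}_{c-1}$ if its symbol is $0$. The equality uses $\tau^*N'=\det E'\otimes S_P(J)\otimes S_P(T')$ and $\det E'_J\otimes S_P(J)=N^J_A$, both from (S2).

**Step 2: the whole group (10) is generated.** By Lemma 4 on $Y$ there is a surjection $\bigwedge^{t+l}M_K\to\bigwedge^l\mathcal M\otimes\det E'$, resolved to the left by $\bigwedge^{t+l+k}M_K\otimes S^kE'^\vee$, $k\ge1$. Tensor with $\mathcal R_0\otimes N^J_A\otimes S_P(T')$. Apply Lemma 5 with $\mathcal R=\mathcal R_0\otimes\bigwedge^{t+l+k}M_K$; this is nonzero only if $t+l+k\le g-1$, and then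
$$\mu(\mathcal R)-2c\ge(4g-4)+a-2s-2(g-1)-2c=2g-2+a-2q>2g-2,$$
as $q\le m-2$ and $a\ge2m$. So (G) shows that
$$\textstyle H^0(C,\mathcal R_0\otimes\bigwedge^{t+l}M_K\otimes\bigwedge^cM_A)\otimes S^eH^0(P)=H^0(Y,\mathcal R_0\otimes\bigwedge^{t+l}M_K\otimes N^J_A\otimes S_P(T'))\to(10)\tag{11}$$
is onto, where the equality is (S4) for $J$ and for $T'$ together with Künneth.

**Step 3: $\Lambda_c$ realizes these symbols.** *Claim: $\Lambda_c$ followed by $\bigwedge^tM_A\to N'$ takes values in $\mathrm{Fil}_c\otimes N'$ on $X_0$, and the symbol of $\Lambda_c(\omega\otimes b\otimes p^e)$ is $(-1)^{ce}$ times the image of $\omega\otimes b\otimes p^e$ under the map (11).* Since $\bigwedge^{j-1}M_K/\mathrm{Fil}_c$ and the bundle in (10) are locally free, both parts may be checked at $(x,T)$ with $T$ reduced.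

For $u\in\bigwedge^rU$, where $U$ is $H^0(A(-x))$ or $H^0(K(-x))$, and for a set $I$ of $r$ points write $u(I)$ for its image in the determinant of the fibres over $I$. In the exterior algebra of $\bigoplus_{z\in T}A(-x)|_z$, the image of $u\wedge b$, with $u$ of degree $e$ and $b$ of degree $c$, is $\sum u(T')\wedge b(J)$ over decompositions $T=J\sqcup T'$, $|J|=c$. So the value of $\Lambda_c(\omega\otimes b\otimes p^e)$ in $\bigwedge^{j-1}H^0(K(-x))\otimes\det(A(-x)|_T)$ is
$$\sum_{T=J\sqcup T',\ |J|=c}p(T')\,\omega^{T'}\wedge b(J),\qquad\omega^{T'}=\sum\omega_{(1)}\otimes\omega_{(2)}(T'),\quad p(T')=\prod_{z\in T'}p(z),$$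
where $p(T')\,\omega_{(2)}(T')\in\det(A(-x)|_{T'})$ is wedged with $b(J)$. Up to sign, $\omega^{T'}$ is the iterated contraction of $\omega$ with the evaluations $\mathrm{ev}_z:H^0(K(-x))\to K(-x)|_z$, $z\in T'$. So its further contraction with any $\mathrm{ev}_z$, $z\in T'$, is $0$.

Split $H^0(K(-x))=\mathcal M\oplus\bigoplus_{z\in T}k\,e_z$ with $\mathrm{ev}_z$ nonzero on $e_z$ and zero on $\mathcal M$ and on the other $e_{z'}$. An element of $\bigwedge^{j-1}H^0(K(-x))$ lies in $\mathrm{Fil}_c$ iff its monomials contain at most $c$ of the $e_z$, that is, iff its contractions with any $c+1$ of the $\mathrm{ev}_z$, $z\in T$, vanish. Then the component of its symbol at $J_0\subset T$, $|J_0|=c$, is its image under $\Delta$ into $\bigwedge^l\otimes\bigwedge^c$, followed by evaluation of the second factor at $J_0$: both send $\mu\wedge e_{J_0}$ to $\mu\otimes e_{J_0}(J_0)$ and kill the other monomials.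

A set of $c+1$ points of $T$ meets every $T'$, as $|T'|=t-c$. So the value lies in $\mathrm{Fil}_c$. For the $J_0$-component, the terms with $T'\cap J_0\ne\emptyset$ vanish, so only $J=J_0$, $T'=T\setminus J_0$ survives. By coassociativity it is
$$\textstyle p(T')\sum\omega_{(1)}\otimes\omega_{(2)}(J_0)\otimes\omega_{(3)}(T')\wedge b(J_0),\qquad\omega_{(1)}\in\bigwedge^l,\ \omega_{(2)}\in\bigwedge^c,\ \omega_{(3)}\in\bigwedge^e .$$
For $\theta\in\bigwedge^tH^0(K(-x))$ Laplace expansion says $\theta(T)=\sum\theta_{(1)}(J_0)\wedge\theta_{(2)}(T')$. Hence $\sum\omega_{(1)}\otimes\omega_{(2)}(J_0)\wedge\omega_{(3)}(T')$ is the element $\omega^T:=\sum\omega_{(1)}\otimes\omega_{(2)}(T)$, now with $\omega_{(2)}\in\bigwedge^t$; this is the image of $\omega$ under the augmentation of Lemma 4. So under the isomorphism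
$$\det E'_J\otimes\tau^*N'\to\det E'\otimes S_P(T')\otimes N^J_A,\qquad\alpha\otimes(\beta\,p_{T'}\wedge\gamma\,p_J)\mapsto(\alpha\wedge\beta)\otimes p_{T'}\otimes(\gamma\,p_J),$$
with $\alpha,\gamma\in\det(K(-x)|_J)$, $\beta\in\det(K(-x)|_{T'})$, $p_J\in\bigotimes_JP_z$, $p_{T'}\in\bigotimes_{T'}P_z$, the component becomes $\omega^T\otimes p(T')\otimes b(J_0)$, which is the image under (11). The isomorphism used in (10) sends the same element to $(\beta\wedge\gamma)\otimes p_{T'}\otimes(\alpha\,p_J)$. Since $\alpha$ and $\gamma$ lie on the same line, and $\gamma\wedge\beta=(-1)^{ce}\beta\wedge\gamma$, the two isomorphisms differ by the constant sign $(-1)^{ce}$. This proves the claim.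

**Step 4: descend.** Take a section of $\mathcal R_0\otimes\mathrm{Fil}_c\otimes N'$. By Step 2 its symbol is the image of some element under (11). By Step 3, $(-1)^{ce}$ times the image of that element under $H^0(\mathcal R_0\otimes\Lambda_c)$ lies in $\mathrm{Fil}_c$ and has the same symbol. So the difference lies in $\mathrm{Fil}_{c-1}$. Descending from $c=j-1$ to $c=0$ proves (9). $\blacksquare$

**Remark.** The images in (9) are nested, so the single term $c=j-1$ already gives everything. Indeed, let $c\le j-2$, so $e\ge2$, and for fixed $p$ consider the bundle map $\omega\otimes b\mapsto\sum\omega'\otimes(p\,\omega''\wedge b)$ with $\omega'\in\bigwedge^{j-2+e}M_K$, $\omega''\in M_K$. By coassociativity, applying $\Lambda_{c+1}$ (with exponent $e-1$) gives $\sum\omega_{(1)}\otimes p^e(\omega_{(2)}\wedge\omega_{(3)})\wedge b$ with degrees $j-1,e-1,1$. The composite $\bigwedge^e\to\bigwedge^{e-1}\otimes\bigwedge^1\to\bigwedge^e$ is multiplication by $e$, so this is $e\,\Lambda_c(\omega\otimes b\otimes p^e)$. The other $c$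 are needed in the descent that proves (9). The steps below are the same for every $c$, so we do them for all.

## 11. Lifting through coproducts: proof of (II)

Define on $C$, with the indices (7),
$$\textstyle\Psi_c:\bigwedge^{j-1+e}M_K\otimes\bigwedge^qM_A\otimes S^eH^0(P)\to\bigwedge^{j-1}M_K\otimes\bigwedge^iM_A,\quad\omega\otimes b\otimes p^e\mapsto\sum\omega_{(1)}\otimes(p^e\omega_{(2)})\wedge b .$$

**Step 1: sections of the target of (II) come from the $\Psi_c$.** We show
$$\textstyle Z_i(F_j)=\sum_c\Psi_c\Big(H^0\big(C,K^2\otimes A\otimes\bigwedge^{j-1+e}M_K\otimes\bigwedge^qM_A\big)\otimes S^eH^0(P)\Big).\tag{12}$$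
In characteristic $0$ the wedge $\bigwedge^tM_A\otimes\bigwedge^sM_A\to\bigwedge^iM_A$ is a split surjection (a multiple of $\Delta$ splits it). So $H^0(\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^tM_A)\to Z_i(F_j)$ is onto. Apply Proposition 3. The composite of $\mathcal R_0\otimes\Lambda_c$ with this wedge sends $\omega\otimes b\otimes p^e$, with coefficient $d\in\bigwedge^sM_A$, to $\sum\omega_{(1)}\otimes(p^e\omega_{(2)})\wedge b\wedge d$. So it factors through $\bigwedge^cM_A\otimes\bigwedge^sM_A\to\bigwedge^qM_A$ and $\Psi_c$.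

**Step 2: the sections fed into $\Psi_c$ are sums of products.** We show that
$$\textstyle V\otimes\bigwedge^{j+e}W\otimes H^0(K\otimes\bigwedge^qM_A)\to H^0\big(C,A\otimes(K\otimes\bigwedge^{j+e-1}M_K)\otimes(K\otimes\bigwedge^qM_A)\big),\quad\alpha\otimes\hat\omega\otimes\beta\mapsto\alpha\cdot\iota_\bullet\hat\omega\cdot\beta,\tag{13}$$
is onto. Put $\mathcal U=K\otimes\bigwedge^{j+e-1}M_K$ and $\widehat{\mathcal R}=A\otimes\mathcal U\otimes K$. Three maps are onto.

First, $V\otimes\bigwedge^{j+e}W\to H^0(A\otimes\mathcal U)$. By (2) the kernel sheaf is $A\otimes\bigwedge^{j+e}M_K$. Here $j+e\le j+m-2\le2m-4\le g-1$, so its slope is at least $6g-5-2(g-1)>2g-2$ and its $H^1$ is $0$.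

Second, $H^0(A\otimes\mathcal U)\otimes\bigwedge^{q+1}W\to H^0(A\otimes\mathcal U\otimes K\otimes\bigwedge^qM_K)$. The kernel sheaf $A\otimes\mathcal U\otimes\bigwedge^{q+1}M_K$ has, if nonzero, slope
$$a+2g-2-2(j+e-1)-2(q+1)=a+2g-2-2(i+j)\ge a-2>2g-2,$$
because $e+q=i$ and $i+j\le2m-3\le g$. So its $H^1$ is $0$.

Third, $H^0(\widehat{\mathcal R}\otimes\bigwedge^qM_K)\otimes S^qH^0(P)\to H^0(\widehat{\mathcal R}\otimes\bigwedge^qM_A)$, $\omega\otimes p^q\mapsto p^q\omega$. On $C\times C_q$ let $E'$ have fibre $H^0(K(-x)|_T)$. By ($*$), $M_K\to E'$ is onto, as $q+1\le m-1$. By (S2), $\det E'\otimes S_P=N_{A(-x)}$. By (S4), $H^0(C\times C_q,\widehat{\mathcal R}\otimes\bigwedge^qM_K\otimes S_P)=H^0(\widehat{\mathcal R}\otimes\bigwedge^qM_K)\otimes S^qH^0(P)$ and $H^0(C\times C_q,\widehat{\mathcal R}\otimes N_{A(-x)})=H^0(\widehat{\mathcal R}\otimes\bigwedge^qM_A)$. Since $(p^q\omega)(T)=p(T)\,\omega(T)$, the map in question is induced on $H^0$ by $\bigwedge^qM_K\to\det E'$, twisted by $\widehat{\mathcal R}\otimes S_P$. By Lemma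 4 with $l=0$ and (G), it is onto if $H^k(C\times C_q,\widehat{\mathcal R}\otimes\bigwedge^{q+k}M_K\otimes S^kE'^\vee\otimes S_P)=0$ for $k\ge1$. This is Lemma 5 with $q$ points in all (its $t$ is $q$), its $c$ equal to $0$, and $\mathcal R=\widehat{\mathcal R}\otimes\bigwedge^{q+k}M_K$: since $j+e-1\le2m-5\le g-2$, and $q+k\le g-1$ when the bundle is nonzero, its slope is at least $a+4g-4-2(g-2)-2(g-1)=a+2>2g-2$.

The composite of the three surjections, from $V\otimes\bigwedge^{j+e}W\otimes\bigwedge^{q+1}W\otimes S^qH^0(P)$, factors through (13) via $\bigwedge^{q+1}W\otimes S^qH^0(P)\to H^0(K\otimes\bigwedge^qM_A)$, $\omega'\otimes p^q\mapsto(x\mapsto p^q\iota_x\omega')$. So (13) is onto.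

**Step 3: lift each product.** By (12) and (13) it suffices to show that $\Psi_c(\alpha\cdot\iota_\bullet\hat\omega\cdot\beta\otimes p^e)$ is in the image of (II), for $\alpha\in V$, $\hat\omega\in\bigwedge^{j+e}W$, $\beta\in H^0(K\otimes\bigwedge^qM_A)\subset W\otimes\bigwedge^qV$, $p\in H^0(P)$. Write $\beta=\sum\beta_W\otimes\beta_V$ and put
$$\textstyle\xi=\sum\hat\omega_{(1)}\otimes\beta_W\otimes\big(\alpha\wedge(p^e\hat\omega_{(2)})\wedge\beta_V\big)\in\bigwedge^jW\otimes W\otimes\bigwedge^{i+1}V,$$
with $\hat\omega_{(1)}\in\bigwedge^jW$, $\hat\omega_{(2)}\in\bigwedge^eW$, and $1+e+q=i+1$. Its image at $x$ under (II) is $\sum\iota_x\hat\omega_{(1)}\cdot\beta_W(x)\cdot\iota_x\big(\alpha\wedge p^e\hat\omega_{(2)}\wedge\beta_V\big)$. By the Leibniz rule,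
$$\iota_x(\alpha\wedge u\wedge v)=\alpha(x)\,u\wedge v-\alpha\wedge\iota_xu\wedge v+(-1)^{e+1}\alpha\wedge u\wedge\iota_xv,\qquad u=p^e\hat\omega_{(2)},\ v=\beta_V .$$

* The terms with $\iota_x\beta_V$ sum to zero, because $\sum\beta_W(x)\beta_V$ lies in $K_x\otimes\bigwedge^qH^0(A(-x))$.
* For the terms with $\iota_x(p^e\hat\omega_{(2)})$: evaluating $pw$ at $x$ is $p(x)w(x)$, so $\iota_x(p^e\hat\omega_{(2)})=p(x)\,p^{e-1}\iota_x\hat\omega_{(2)}$. They sum to zero, because $\sum\iota_x\hat\omega_{(1)}\otimes\iota_x\hat\omega_{(2)}=0$ by (3).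
* What remains is $\alpha(x)\sum\iota_x\hat\omega_{(1)}\otimes(p^e\hat\omega_{(2)})\wedge\beta(x)$. By (3), $\sum\iota_x\hat\omega_{(1)}\otimes\hat\omega_{(2)}=\Delta(\iota_x\hat\omega)$ with $\iota_x\hat\omega\in\bigwedge^{j-1+e}H^0(K(-x))\otimes K_x$. So this is $\Psi_c(\alpha(x)\,\iota_x\hat\omega\,\beta(x)\otimes p^e)$.

Hence $\xi$ maps to $\Psi_c(\alpha\cdot\iota_\bullet\hat\omega\cdot\beta\otimes p^e)$, and (II) holds.

**Step 4: conclude.** For all $i,j\ge0$ with $i+j=p\le2m-3$, condition (4) holds: by Proposition 2 if $i\le m-2$; by Lemmas 2 and 3 if $i\ge m-1$ and $j=0$; by Lemmas 2, 3 and (II) otherwise. By Lemma 1, $K_{p,2}(\widetilde C,K_{\widetilde C})=0$ for all $p\le2m-3$. So $\mathrm{RCliff}(\widetilde C)\ge2m-2$, and with the known $\mathrm{RCliff}(\widetilde C)\le\mathrm{LCliff}(\widetilde C)=2m-2$ we get equality. This proves Theorem 1. $\blacksquare$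

## 12. Non-split ribbons and smooth double covers

**Theorem 2.** Keep $C,g,m,p_a,L$ as in Theorem 1.

(a) $K_{p,2}(\widetilde Y,\omega_{\widetilde Y})=0$ for all $p\le2m-3$, for every ribbon $\widetilde Y$ on $C$ with conormal bundle $L$, split or not.

(b) Let $X\to C$ be a double cover with $X$ smooth and $\phi_*\mathcal O_X=\mathcal O_C\oplus L$ (so $g(X)=p_a$). Then $\mathrm{Cliff}(X)=2m-2$, $K_{p,2}(X,K_X)=0$ for $p\le2m-3$, and $K_{2m-2,2}(X,K_X)\ne0$. So Green's conjecture holds for $X$.

(c) If $m=2$, the vanishings $K_{p,2}=0$ ($p\le1$) of Theorem 1 and of (a), (b) already hold for $p_a\ge2g+3$.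

Here $\mathrm{Cliff}(X)$ is the minimum of $\deg B-2(h^0(B)-1)$ over line bundles $B$ on $X$ with $h^0(B)\ge2$ and $h^1(B)\ge2$. Let $R^0=R_A\oplus N$ be the canonical ring of the split ribbon, as in Section 4. The tool is that $R^0$ is an associated graded ring of the canonical ring in both (a) and (b). If a ring $R$ is finitely filtered with $\operatorname{gr}R=R^0$, filter $\bigwedge^pR_1\otimes R_q$ by total degree. The associated graded of the Koszul complex of $R$ is the Koszul complex of $R^0$. And in a finitely filtered complex, vanishing of the cohomology of the graded complex at a term implies vanishing of the cohomology at that term. So $K_{p,2}(R^0)=0$ implies $K_{p,2}(R)=0$.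

**Proof of (a).** *The sheaf $\omega=\omega_{\widetilde Y}$.* A ribbon on a smooth curve is locally split, hence Gorenstein, so $\omega$ is a line bundle on $\widetilde Y$. The sheaf $K=\mathcal Hom(\mathcal O_C,\omega)$ is the subsheaf of $\omega$ killed by the ideal $L$. Locally $\mathcal O_{\widetilde Y}=\mathcal O_C[\varepsilon]/(\varepsilon^2)$ and the annihilator of $\varepsilon$ is $(\varepsilon)$, so this subsheaf is $L\otimes\omega|_C$. Hence $\omega|_C=K\otimes L^{-1}=A$, and there are exact sequences $0\to L\otimes A^q\to\omega^q\to A^q\to0$.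

*Sections lift.* The map $H^0(\omega^q)\to H^0(A^q)$ is onto. For $q\ge2$ this holds because $H^1(L\otimes A^q)=H^1(A^{q-1}\otimes K)=0$. For $q=0$ constants lift. Let $q=1$. Since constants lift, $H^1(L)\to H^1(\mathcal O_{\widetilde Y})$ is injective, so $h^0(\omega)=h^1(\mathcal O_{\widetilde Y})=h^1(L)+g$. Also $h^1(L)=h^0(A)=a+1-g=p_a-g$. So $h^0(\omega)=p_a=h^0(K)+h^0(A)$, and the map is onto.

*Graded ring.* So the canonical ring $R$ of $\widetilde Y$ has the ideal $N=\bigoplus_qH^0(L\otimes A^q)$, with $N^2=0$ and $R/N=R_A$. The associated graded ring for $R\supset N\supset0$ is $R_A\oplus N$ with $R_A$ acting on $N$ by multiplication of sections, i.e. $R^0$. Now (a) follows from Theorem 1. $\blacksquare$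

**Proof of (b).** *The vanishing.* Here $X=\operatorname{Spec}(\mathcal O_C\oplus L)$ with multiplication $L\otimes L\to\mathcal O_C$ given by some $\sigma\in H^0(L^{-2})$, and $K_X=\phi^*A$. The canonical ring is $R=R_A\oplus N$ as a graded vector space, with $R_AR_A\subset R_A$ and $R_AN\subset N$ as before, and $NN\subset R_A$. Filter by $F_0=R_A\subset F_1=R$. In the associated graded ring the product of two elements of $N$ lies in $F_2/F_1=0$, so that ring is $R^0$. Hence $K_{p,2}(X,K_X)=0$ for $p\le2m-3$.

*The Clifford index.* $X$ is connected, as $h^0(L)=0$, and has genus $p_a$. If $B$ is a $g^1_m$ on $C$, then $\deg\phi^*B=2m$, $h^0(\phi^*B)\ge2$, and $h^1(\phi^*B)=h^0(\phi^*B)-2m+p_a-1\ge2$, because $p_a\ge2g+2m-1$. So $c:=\mathrm{Cliff}(X)\le2m-2$. By the Green–Lazarsfeld non-vanishing theorem (appendix to Green's 1984 paper), $K_{p_a-2-c,1}(X,K_X)\ne0$, and by duality $K_{c,2}(X,K_X)\ne0$. With the vanishing above, $c\ge2m-2$. So $c=2m-2$ and $K_{2m-2,2}(X,K_X)\ne0$. $\blacksquare$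

**Proof of (c).** For the split ribbon this is the case $m=2$ of Section 5, where only $a\ge2g+2$ was used. The filtration arguments of (a) and (b) use only $H^0(L)=0$ and $\deg A>2g-2$, which hold here, so they carry the vanishing for $p\le1$ to all ribbons with conormal bundle $L$ and to smooth double covers. $\blacksquare$
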